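# Finite bases for the plain and the inverse identities of a finite inverse semigroup

## 1. Six partial maps on two points

Partial maps act on the right throughout. On the set $\{1,2\}$ consider six partial injections: the identity $1$, the empty map $0$, and the four rank-one maps $e_{ab}$ ($a,b\in\{1,2\}$), where $e_{ab}$ sends $a$ to $b$ and is defined nowhere else. Composition gives
$$e_{ab}e_{cd}=e_{ad}\ \text{ if } b=c,\qquad e_{ab}e_{cd}=0\ \text{ if } b\neq c .$$
The five maps other than $1$ form the *Brandt semigroup* $B_2$; all six form the *Brandt monoid* $B_2^1$.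

Let us test one identity by hand:
$$(y^2xy^2)^2=y^2xy^2. \tag{1}$$
In $B_2$ every square is $0$, $e_{11}$ or $e_{22}$. If $y^2=0$, both sides are $0$. If $y^2=e_{aa}$, then $e_{aa}xe_{aa}$ is $e_{aa}$ or $0$, which is idempotent. So (1) holds in $B_2$. In $B_2^1$ put $y=1$, $x=e_{12}$: the left side is $e_{12}e_{12}=0$ and the right side is $e_{12}$. So (1) fails in $B_2^1$. One extra element changes the answer.

There is a second language for these maps. A partial injection can be reversed, $e_{ab}^{-1}=e_{ba}$, and we may use the operation $x\mapsto x^{-1}$ in our identities. With $e=yy^{-1}$, which is always idempotent, a close relative of (1) is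
$$(\sigma)\qquad (exe)(exe)^{-1}=(exe)^{-1}(exe),\qquad e:=yy^{-1}.$$
In $B_2$, $e$ is $0$, $e_{11}$ or $e_{22}$, so $exe$ is idempotent, hence equal to its own inverse, and $(\sigma)$ holds. In $B_2^1$, put $y=1$, $x=e_{12}$: the left side is $e_{12}e_{21}=e_{11}$ and the right side is $e_{21}e_{12}=e_{22}$. So $(\sigma)$ fails.

So the same semigroup has two collections of laws: those written with multiplication alone, and those that may also use inversion. For each collection one can ask whether finitely many laws imply all the others. Must the two answers agree, for every finite semigroup of this kind? This question is stated in Mikhail V. Volkov, "Identities in Brandt semigroups, revisited", arXiv:1906.08175 (2019). We shall prove that the answer is yes.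

## 2. Inverse semigroups and their varieties

**Definition (inverse semigroup).** A semigroup $S$ is *inverse* if every $a\in S$ has a unique inverse, i.e. a unique $b$ with $aba=a$ and $bab=b$; we write $b=a^{-1}$.

The model case is the *symmetric inverse semigroup* $I_V$ of all partial injections of a set $V$; we write $I_m=I_{\{1,\dots,m\}}$. The *rank* of $\alpha\in I_V$ is $|\operatorname{dom}\alpha|$, and the rank of $\alpha\beta$ is $|\operatorname{ran}\alpha\cap\operatorname{dom}\beta|$. The idempotents are the partial identities; $\alpha\alpha^{-1}$ is the partial identity on $\operatorname{dom}\alpha$, and $\alpha^{-1}\alpha$ is the one on $\operatorname{ran}\alpha$. The Wagner–Preston theorem says that every inverse semigroup embeds in some $I_V$; a finite one embeds in some $I_m$.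

We use the following textbook facts. Idempotents of an inverse semigroup commute, $(ab)^{-1}=b^{-1}a^{-1}$, and semigroup homomorphisms between inverse semigroups preserve inverses. Inverse semigroups are axiomatized by the finite set $\Sigma_0$:
$$x(yz)=(xy)z,\quad (x^{-1})^{-1}=x,\quad (xy)^{-1}=y^{-1}x^{-1},\quad xx^{-1}x=x,\quad xx^{-1}yy^{-1}=yy^{-1}xx^{-1}.$$
Hence modulo $\Sigma_0$ every term is a word in letters and inverses of letters.

The *natural order*: $a\le b$ means $a=hb$ for some idempotent $h$. Then $ha=a$, so $aa^{-1}\le h$ and $a=aa^{-1}b$. If also $b\le a$, then $b=bb^{-1}a$, so $a=aa^{-1}b=aa^{-1}bb^{-1}a=bb^{-1}aa^{-1}a=bb^{-1}a=b$. For idempotents, $h\le k$ means $hk=h$. If $h\le k$ are idempotents, then $t^{-1}ht\le t^{-1}kt$, because $(t^{-1}ht)(t^{-1}kt)=t^{-1}hk\,tt^{-1}t=t^{-1}ht$.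

Green's relations: $a\,\mathcal R\,b$ iff $aa^{-1}=bb^{-1}$, and $a\,\mathcal L\,b$ iff $a^{-1}a=b^{-1}b$. Idempotents $f,g$ are $\mathcal D$-related iff some $a$ has $aa^{-1}=f$ and $a^{-1}a=g$, and $a$ lies in the $\mathcal D$-class of $aa^{-1}$ and of $a^{-1}a$. We write $a\le_{\mathcal J}b$ if $a=xby$ with $x,y\in S^1$, and $a\,\mathcal J\,b$ if this holds both ways; $\mathcal D\subseteq\mathcal J$. The maximal subgroup at an idempotent $h$ is $\{a: aa^{-1}=a^{-1}a=h\}$.

**Definition (Clifford semigroup).** An inverse semigroup is *Clifford* if it satisfies $xx^{-1}=x^{-1}x$.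

Groups and semilattices are Clifford; $B_2$ is not, by $e_{12}$. In a Clifford semigroup each $a$ lies in the maximal subgroup at $aa^{-1}$. Moreover idempotents are central. Let $h$ be idempotent and apply the law to $ha$: it says $h\,aa^{-1}=a^{-1}ha$. Multiply by $a$ on the left. One side becomes $a\,h\,aa^{-1}=a\,h\,a^{-1}a=aa^{-1}a\,h=ah$, the other $aa^{-1}ha=h\,aa^{-1}a=ha$. So $ah=ha$.

**Definition (local submonoid).** For an idempotent $e\in S$, the *local submonoid* at $e$ is $eSe$, an inverse semigroup with identity $e$.

In $B_2$ the local submonoid at $e_{11}$ is $\{e_{11},0\}$, a semilattice. In $B_2^1$ the one at $1$ is everything. Since $yy^{-1}$ runs over all idempotents, $(\sigma)$ says exactly that all local submonoids are Clifford.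

**Definition (Brandt semigroup).** For a group $H$ and a nonempty set $I$, $B(H,I)$ consists of $0$ and the triples $(i,h,j)$, $i,j\in I$, $h\in H$, with $(i,h,j)(j,h',l)=(i,hh',l)$ and all other products $0$.

For trivial $H$ we write $B_I$ and drop the middle entry; $B_2$ is $B_{\{1,2\}}$ with $e_{ab}=(a,b)$.

If $N$ is an ideal of an inverse semigroup $K$, the *Rees quotient* $K/N$ collapses $N$ to one element $0$ and leaves the other elements alone.

**Definition (plain and inverse identities, bases).** A *plain identity* is $u=v$ with $u,v$ semigroup words. An *inverse identity* is $u=v$ with $u,v$ terms in multiplication and ${}^{-1}$. An inverse semigroup $S$ *admits a finite basis of plain identities* if a finite set of plain identities of $S$ implies all plain identities of $S$ in the equational logic of semigroups. It *admits a finite basis of inverse identities* if a finite set of inverse identities of $S$ implies all of them in the equational logic of algebras of type $(2,1)$.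

For instance, (1) is plain and $(\sigma)$ is an inverse identity. Every plain identity is also an inverse identity, but a derivation from an inverse basis may pass through terms containing ${}^{-1}$, so neither finiteness statement formally contains the other.

"Variety" and $\operatorname{var}$ will refer to type $(2,1)$ unless we say "plain". By Birkhoff's theorem $\operatorname{var}S$ consists of all algebras satisfying every inverse identity of $S$, and equals the class of homomorphic images of subalgebras of powers of $S$. So $S$ admits a finite basis of inverse identities iff $\operatorname{var}S$ is finitely based, i.e. defined by finitely many identities. If $S$ is finite, an $r$-generated member of $\operatorname{var}S$ is an image of an inverse subsemigroup of $S^k$ with $k=|S|^r$; in particular $\operatorname{var}S$ is *locally finite*: its finitely generated members are finite.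

Finally, a *universal sentence* is $\forall z_1\dots\forall z_n\,\theta$ with $\theta$ quantifier-free. Identities are examples; so is $\forall x\,\forall y\,(xy=yx\Rightarrow x=y)$.

## 3. Translating $x^{-1}$ into a power, and where the translation breaks

Start with the two-element semilattice $Y_2=\{0,1\}$. It satisfies $xy=yx$ and $x^2=x$. Modulo these (and associativity) a word is determined by its set of letters. If $u=v$ holds in $Y_2$, then $u$ and $v$ have the same letters: substitute $0$ for a letter occurring on one side only and $1$ for all others. So these laws form a plain basis. Adding $x^{-1}=x$ gives an inverse basis, since every term becomes a plain word.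

This suggests a general attempt. Suppose $S$ satisfies $x^{-1}=x^k$ for some $k\ge1$. For a term $t$ let $t^*$ be the plain word obtained by replacing, from the inside out, each subterm $r^{-1}$ by $r^k$. If $\Sigma$ is a finite plain basis of $S$, then $\Sigma$ with associativity and $x^{-1}=x^k$ is an inverse basis: an inverse identity $u=v$ of $S$ gives the plain identity $u^*=v^*$ of $S$, and $u=u^*$, $v=v^*$ follow from $x^{-1}=x^k$. Conversely, let $\Sigma$ be a finite inverse basis and put $\Sigma^*=\{u^*=v^*: (u=v)\in\Sigma\}$. Since $t(s_1,s_2,\dots)^*=t^*(s_1^*,s_2^*,\dots)$, applying $*$ to every line of a derivation from $\Sigma$ gives a derivation from $\Sigma^*$ (a replaced subterm may now occur several times; replace each occurrence). A plain identity is unchanged by $*$, so $\Sigma^*$ is a plain basis.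

This settles all finite Clifford semigroups $S$. With $c=|S|!$, each $z$ lies in a subgroup, $z^c$ is the identity of that subgroup, and $z^{-1}=z^{2c-1}$.

It stops at $B_2$. The inverse of $e_{12}$ is $e_{21}$, while the powers of $e_{12}$ are $e_{12}$ and $0$. Every plain word in the single letter $x$ is a power of $x$, so no plain word computes $x^{-1}$ in $B_2$. We therefore stop translating between the languages and instead show that *both* finiteness properties are governed by the same condition, $(\sigma)$.

## 4. The theorems

**Theorem A.** For a finite inverse semigroup $S$ the following are equivalent: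

1. $S$ has a finite basis of plain identities;
2. $S$ has a finite basis of inverse identities;
3. $S$ satisfies $(\sigma)$, i.e. every local submonoid $eSe$, $e^2=e$, is Clifford;
4. $B_2^1\notin\operatorname{var}S$.

In particular, for every finite inverse semigroup $S$, $S$ admits a finite basis of plain identities if and only if it admits a finite basis of inverse identities.

**Theorem B.** For all $m,n\ge1$ there is a finite inverse semigroup $T\notin\operatorname{var}I_m$ all of whose inverse subsemigroups generated by at most $n$ elements lie in $\operatorname{var}B_2^1$. Hence every variety $\mathcal V$ with $B_2^1\in\mathcal V\subseteq\operatorname{var}I_m$ has no basis of identities in boundedly many variables; in particular it is not finitely based.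

**Theorem C.** Let $\mathcal V$ be any subvariety of a variety generated by a finite inverse semigroup. Then $\mathcal V$ is finitely based iff $B_2^1\notin\mathcal V$. If $B_2^1\in\mathcal V$, then no class $\mathcal K$ with $\operatorname{var}B_2^1\subseteq\mathcal K\subseteq\mathcal V$ can be axiomatized by universal sentences in boundedly many variables.

We use four published results. Two we state here, and the other two (Wagner–Preston and Hales–Jewett) appear where they are needed.

**(i)** For a finite inverse semigroup $S$, $S$ admits a finite basis of plain identities if and only if the plain (semigroup) variety generated by $S$ does not contain $B_2^1$.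

**Oates–Powell theorem.** Every subvariety of a variety generated by a finite group is finitely based. (Finite groups generate Cross varieties, and subvarieties of Cross varieties are Cross; see H. Neumann, *Varieties of Groups*, Ch. 5.)

Volkov's paper also has a theorem of Kaďourek on record: if all subgroups of a finite inverse semigroup are solvable, the plain and inverse finite basis properties are equivalent for it. We shall not need it.

## 5. How a bad local submonoid produces $B_2^1$

**Lemma 1.** In a finite inverse semigroup, idempotents $h\le k$ with $h\,\mathcal J\,k$ are equal.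

*Proof.* Write $k=xhy$ with $x,y\in S^1$. As $h=kh$, we get $k=xk(hy)$, and iterating, $k=x^rk(hy)^r$ for all $r\geq 1$. Choose $r\ge1$ with $(hy)^r$ idempotent. Then $k(hy)^r=x^rk(hy)^{2r}=k$, so $k=k(hy)^r\in khS^1=hS^1$. Hence $hk=k$; but $hk=h$. $\square$

**Lemma 2.** (a) A finite inverse semigroup failing $(\sigma)$ has $B_2^1$ as a quotient of an inverse subsemigroup. (b) A finite inverse semigroup failing $xx^{-1}=x^{-1}x$ has $B_2$ as a quotient of an inverse subsemigroup.

*Proof.* (a) We look for $e_{12}$ inside $S$. Failure of $(\sigma)$ gives an idempotent $e$ and $a\in Q:=eSe$ with $f:=aa^{-1}\ne g:=a^{-1}a$; both lie below $e$. Relations below are taken in $Q$. Since $f\,\mathcal D\,g$, Lemma 1 forbids $f\le g$ and $g\le f$; in particular $f\ne e\ne g$. So $fg<f$, and by Lemma 1 $fg$ lies strictly $\mathcal J$-below $f$, i.e. strictly $\mathcal J$-below $a$. Likewise $f<e$ puts $e$ strictly $\mathcal J$-above $a$.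

Let $N$ be the set of elements of $Q$ strictly $\mathcal J$-below $a$. It is an ideal of $Q$, closed under inversion (as $z^{-1}\,\mathcal J\,z$), and contains $fg$. The elements $f,g,a,a^{-1}$ are $\mathcal J$-related to $a$, so they and $e$ are outside $N$. They are distinct: $e$ is strictly above the others; $f\neq g$; if $a$ were idempotent or $a=a^{-1}$, then $f=g$; and if $a^{-1}$ were idempotent, so would be $a$.

Now the products. From $a=fa=ag$,
$$aa=a(gf)a,\qquad af=a(gf),\qquad ga=(gf)a,\qquad fg=gf,$$
all in $N$, and so are the inverses $a^{-1}a^{-1}$, $fa^{-1}$, $a^{-1}g$ of the first three. The remaining products of $f,g,a,a^{-1}$ are $ff=f$, $gg=g$, $fa=a=ag$, $ga^{-1}=a^{-1}=a^{-1}f$, $aa^{-1}=f$, $a^{-1}a=g$, and $e$ is an identity of $Q$. So $K=\{e,f,g,a,a^{-1}\}\cup N$ is an inverse subsemigroup, and $K/N\cong B_2^1$ via $e\mapsto1$, $f\mapsto e_{11}$, $g\mapsto e_{22}$, $a\mapsto e_{12}$, $a^{-1}\mapsto e_{21}$.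

(b) Repeat with $Q=S$ and $K=\{f,g,a,a^{-1}\}\cup N$, omitting $e$. $\square$

## 6. Theorem A from a positive and a negative half

The positive half is the following statement, proved in Section 7; the negative half is Theorem B, proved in Sections 8–14.

**Proposition 3.** Let $\mathcal V\subseteq\operatorname{var}S$ with $S$ a finite inverse semigroup and $B_2^1\notin\mathcal V$. Then $\mathcal V$ is finitely based.

*Proof of Theorem A, given Proposition 3 and Theorem B.* Embed $S$ in some $I_m$ by Wagner–Preston; then $\operatorname{var}S\subseteq\operatorname{var}I_m$.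

*Suppose $S$ satisfies $(\sigma)$.* By Section 1, $B_2^1$ fails $(\sigma)$, so $B_2^1\notin\operatorname{var}S$, and Proposition 3 gives a finite basis of inverse identities. For plain identities we imitate (1). Let $c=|S|!$. Then $z^c$ is idempotent for all $z\in S$: the sequence of powers of $z$ has index and period at most $|S|$, and $c$ is a multiple of the period and at least the index. Also $z^{c+1}=z$ if $z$ lies in a subgroup of $S$. For $x,y\in S$ the element $y^cxy^c$ lies in the local submonoid at $y^c$, which is Clifford, so it lies in a subgroup. Hence $S$ satisfies the plain identity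
$$(y^cxy^c)^{c+1}=y^cxy^c .$$
It fails in $B_2^1$ for $y=1$, $x=e_{12}$: the left side is $0$. So $B_2^1$ is not in the plain variety generated by $S$, and (i) gives a finite basis of plain identities.

*Suppose $S$ fails $(\sigma)$.* By Lemma 2(a), $B_2^1$ is a quotient of an inverse subsemigroup of $S$, so it lies both in $\operatorname{var}S$ and in the plain variety generated by $S$. By (i) there is no finite basis of plain identities; by Theorem B with $\mathcal V=\operatorname{var}S$ there is no finite basis of inverse identities.

So each of (1), (2), (4) holds exactly when (3) does. $\blacksquare$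

## 7. Finite bases in the absence of $B_2^1$

Now we prove Proposition 3. The plan is to write down finitely many identities of $\mathcal V$ and show that anything satisfying them can be cut into Brandt pieces $B(H,I)$ whose groups $H$ are under control.

**Step 1: $(\sigma)$ holds.** This gives the structural restriction on which everything rests. $\mathcal V$ is locally finite. If a member failed $(\sigma)$, so would a 2-generated one, which is finite, and Lemma 2(a) would give $B_2^1\in\mathcal V$. So $\mathcal V$ satisfies $(\sigma)$.

**Step 2: finitely many laws for the groups.** The purpose is to bring in Oates–Powell. Let $\mathcal G$ be the class of groups in $\mathcal V$; it is a variety of groups. A finitely generated $H\in\mathcal G$ is finite and is an image of an inverse subsemigroup $R\le S^k$ with $k$ finite. Here $R$ need not be a group, so we look for a group inside it. Let $M$ be the minimal ideal of the finite semigroup $R$. It is closed under inversion, as $z^{-1}=z^{-1}zz^{-1}$, and is a single $\mathcal J$-class of $R$, since each $z\in M$ generates an ideal contained in $M$, hence equal to $M$. If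 $h,k'$ are idempotents of $M$, then $hk'\in M$ lies below both, so $h=hk'=k'$ by Lemma 1. Thus $M$ is an inverse semigroup with one idempotent, i.e. a group. The image of $M$ in $H$ is an ideal of the group $H$, hence all of $H$. The projections of $M$ to the factors of $S^k$ are subgroups of $S$. So $H$ lies in the group variety generated by the direct product of the maximal subgroups of $S$, a finite group. As laws involve finitely many variables each, all of $\mathcal G$ lies in that variety. By Oates–Powell, $\mathcal G$ is defined among groups by finitely many laws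
$$w_1=1,\ \dots,\ w_r=1,$$
where the $w_k$ are nonempty words in letters and their inverses.

**Step 3: rewriting group laws without the constant $1$.** An inverse semigroup has no distinguished identity, so "$w_k=1$" is replaced by "$w_k$ is idempotent".

**Lemma 4.** If $Q$ is a Clifford semigroup whose subgroups are in $\mathcal G$, then $w_k(c_1,c_2,\dots)$ is idempotent for all $c_i\in Q$.

*Proof.* Let $h$ be the product of the idempotents $c_ic_i^{-1}$ over the variables occurring in $w_k$. Idempotents are central, and $c_ic_i^{-1}c_i^{\pm1}=c_i^{\pm1}$ (for the exponent $-1$ use $c_ic_i^{-1}=c_i^{-1}c_i$). Hence multiplying $w_k(c_1,\dots)$ by $h$ changes nothing. On the other hand $h\,w_k(c_1,\dots)=w_k(hc_1,\dots)$, since $h$ is a central idempotent, $(hc_i)^{-1}=hc_i^{-1}$, and $w_k$ is nonempty. Now $(hc_i)(hc_i)^{-1}=h\,c_ic_i^{-1}=h$, so all $hc_i$ lie in the maximal subgroup at $h$. That subgroup is in $\mathcal G$, so the value is its identity $h$. $\square$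

**Step 4: the case $B_2\in\mathcal V$; the basis.** Let $\widehat w_k$ be $w_k$ with every variable $x_i$ replaced by $ex_ie$, where $e=yy^{-1}$ and $y$ is new. Let
$$\Sigma=\Sigma_0\cup\{(\sigma)\}\cup\{\widehat w_k^{\,2}=\widehat w_k: 1\le k\le r\}.$$
$\mathcal V$ satisfies $\Sigma$: in a member of $\mathcal V$ each local submonoid is Clifford by $(\sigma)$, its subgroups are groups in $\mathcal V$, and Lemma 4 applies. Conversely, let $R$ satisfy $\Sigma$; $R$ may be infinite. Steps 5–7 show $R\in\mathcal V$.

**Step 5: one Brandt semigroup for each $\mathcal D$-class.** We build the targets of the decomposition. For a $\mathcal D$-class $D$ of $R$ with set of idempotents $E(D)$, let $D^0=D\cup\{0\}$ with $0$ a new zero, and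
$$a\cdot b=ab\ \text{ if }a^{-1}a=bb^{-1},\qquad a\cdot b=0\ \text{ otherwise}.$$
In the first case $(ab)(ab)^{-1}=a\,bb^{-1}a^{-1}=a\,a^{-1}a\,a^{-1}=aa^{-1}$ and similarly $(ab)^{-1}(ab)=b^{-1}b$, so $ab\in D$. Fix $f_0\in E(D)$, let $H$ be the maximal subgroup at $f_0$, and for $f\in E(D)$ choose $r_f$ with $r_fr_f^{-1}=f_0$, $r_f^{-1}r_f=f$. Send $a\in D$, with $f=aa^{-1}$ and $g=a^{-1}a$, to $(f,\ r_far_g^{-1},\ g)$. With $z=r_far_g^{-1}$ we have $zz^{-1}=r_f\,aga^{-1}r_f^{-1}=r_ffr_f^{-1}=f_0$ and, in the same way, $z^{-1}z=f_0$, so $z\in H$. The inverse map is $(f,h,g)\mapsto r_f^{-1}hr_g$, since $r_f^{-1}r_far_g^{-1}r_g=fag=a$ and, for $h\in H$, the element $r_f^{-1}hr_g$ has the idempotents $f,g$ and $r_fr_f^{-1}hr_gr_g^{-1}=f_0hf_0=h$. If $a^{-1}a=g=bb^{-1}$ and $l=b^{-1}b$, then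
$$r_far_g^{-1}\cdot r_gbr_l^{-1}=r_f\,agb\,r_l^{-1}=r_f\,ab\,r_l^{-1}.$$
So $D^0\cong B(H,E(D))$.

**Step 6: $R$ embeds in the product of the $D^0$.** First we use $(\sigma)$. For $t\in R$ *at most one* $f\in E(D)$ satisfies $f\le tt^{-1}$. Indeed, let $f,g\in E(D)$ with $f,g\le e:=tt^{-1}$, and let $aa^{-1}=f$, $a^{-1}a=g$. Then $a=fag=eae$, and $(\sigma)$ with $y=e$, $x=a$ says $f=g$. Define $\psi_D:R\to D^0$ by
$$\psi_D(t)=ft\ \text{ if } f\in E(D),\ f\le tt^{-1};\qquad \psi_D(t)=0\ \text{ if there is no such }f.$$
In the first case $(ft)(ft)^{-1}=f\,tt^{-1}f=f$, so $ft\in D$, and $(ft)^{-1}(ft)=t^{-1}ft=:g\in E(D)$.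

*$\psi_D$ is a homomorphism.* Suppose $f\in E(D)$ and $f\le(tu)(tu)^{-1}=tuu^{-1}t^{-1}$. Then $f\le tt^{-1}$, and $g=t^{-1}ft\le t^{-1}tuu^{-1}t^{-1}t=t^{-1}t\,uu^{-1}\le uu^{-1}$. So $\psi_D(t)=ft$ and $\psi_D(u)=gu$ with $(gu)(gu)^{-1}=g=(ft)^{-1}(ft)$, whence
$$\psi_D(t)\cdot\psi_D(u)=ft\,gu=ft\,t^{-1}ft\,u=ftu=\psi_D(tu).$$
Conversely, suppose $\psi_D(t)\cdot\psi_D(u)\ne0$. Let $\psi_D(t)=ft$ with $g$ as above, and $\psi_D(u)=g'u$ with $g'\le uu^{-1}$. The product is nonzero, so $g=(g'u)(g'u)^{-1}=g'$, hence $g\le uu^{-1}$. Then $f=tt^{-1}ftt^{-1}=tgt^{-1}\le tuu^{-1}t^{-1}$, and $\psi_D(tu)\neq0$. So both sides vanish together.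

*The $\psi_D$ jointly separate points.* Suppose $\psi_D(a)=\psi_D(b)$ for all $D$. Take the $D$ containing $a$ and $f=aa^{-1}$; then $\psi_D(a)=fa=a$. So $\psi_D(b)=f'b=a$ for some idempotent $f'$, i.e. $a\le b$. Symmetrically $b\le a$, so $a=b$.

**Step 7: the Brandt pieces lie in $\mathcal V$.** By Step 6, $R$ embeds in a product of semigroups $B(H,I)$ with $H$ a subgroup of $R$. Putting $y=1_H$ and $x_i\in H$ in $\widehat w_k^{\,2}=\widehat w_k$ shows that the value of $w_k$ in $H$ is idempotent, i.e. $w_k=1$ in $H$. So $H\in\mathcal G\subseteq\mathcal V$. Next, $((i,j),h)\mapsto(i,h,j)$ gives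
$$B(H,I)\cong(B_I\times H)/(\{0\}\times H).$$
It remains to see $B_I\in\operatorname{var}B_2\subseteq\mathcal V$. If $|I|=1$, $B_I\cong\{e_{11},0\}\subseteq B_2$. Let $|I|\ge2$. Send $(i,j)$ to the family $\big((\varphi(i),\varphi(j))\big)_\varphi\in\prod_\varphi B_2$, where $\varphi$ runs over all maps $I\to\{1,2\}$. Distinct pairs give distinct families, since some $\varphi$ separates two given distinct elements. The families of $(i,j)$ and $(j,l)$ multiply to that of $(i,l)$, and the inverse of the family of $(i,j)$ is that of $(j,i)$. If $j\ne k$, some $\varphi$ separates $j$ and $k$, so the product of the families of $(i,j)$ and $(k,l)$ has a zero coordinate. In the inverse subsemigroup generated by all these families, the members with some zero coordinate form an ideal, nonempty as $|I|\ge2$, and the Rees quotient is $B_I$. So $B(H,I)\in\mathcal V$, hence $R\in\mathcal V$, and $\Sigma$ is a finite basis of $\mathcal V$.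

**Step 8: the case $B_2\notin\mathcal V$.** Here the pieces are groups with a zero or plain groups. If a member of $\mathcal V$ failed $xx^{-1}=x^{-1}x$, so would a one-generated, hence finite, one, and Lemma 2(b) would give $B_2\in\mathcal V$. So $\mathcal V$ consists of Clifford semigroups.

If $Y_2\notin\mathcal V$, members of $\mathcal V$ have a single idempotent, because two distinct idempotents $e,f$ yield a copy of $Y_2$, namely $\{e,ef\}$ or $\{f,ef\}$. So $\mathcal V=\mathcal G$, and it is defined by $\Sigma_0$, $xx^{-1}=yy^{-1}$ and $w_k=w_k^2$ ($1\le k\le r$).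

If $Y_2\in\mathcal V$, let $\Sigma=\Sigma_0\cup\{xx^{-1}=x^{-1}x\}\cup\{w_k^2=w_k\}$. It holds in $\mathcal V$ by Lemma 4. Let $R$ satisfy $\Sigma$. Its subgroups satisfy $w_k=1$, so they are in $\mathcal G$. For an idempotent $e$ with maximal subgroup $H_e$ consider
$$R\to H_e^0,\qquad t\mapsto te\ \text{ if }e\le tt^{-1},\qquad t\mapsto0\ \text{ otherwise.}$$
If $e\le tt^{-1}$, then $(te)(te)^{-1}=tet^{-1}=e\,tt^{-1}=e$, so $te\in H_e$. As idempotents are central, $(tu)(tu)^{-1}=tt^{-1}uu^{-1}$, so $e\le(tu)(tu)^{-1}$ iff $e\le tt^{-1}$ and $e\le uu^{-1}$; and $te\cdot ue=tue$. So the map is a homomorphism. Suppose $a,b$ have the same images under all these maps. With $e=aa^{-1}$ the image of $a$ is $a\,aa^{-1}=a\,a^{-1}a=a$, so $a=be=eb\le b$; symmetrically $b\le a$, and $a=b$. Finally $H_e^0\cong(H_e\times Y_2)/(H_e\times\{0\})\in\mathcal V$, so $R\in\mathcal V$. This proves Proposition 3. $\square$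

*Example.* Take $\mathcal V=\operatorname{var}B_2$. It satisfies $(\sigma)$, so $B_2^1\notin\mathcal V$. By Step 2 its groups are trivial, so we may take the single law $x=1$, with $\widehat w_1=exe$. Step 4 gives the basis $\Sigma_0$, $(\sigma)$, $(exe)^2=exe$ with $e=yy^{-1}$. Here $(\sigma)$ is redundant, as an idempotent is its own inverse.

## 8. One long word is too weak; words along combinatorial lines

We turn to Theorem B. Fix $m,n\geq 1$. We need an identity of $I_m$ that fails in a semigroup $T$ whose small subsemigroups look like $B_2^1$. The law we start from is that permutations of an $m$-set become trivial when raised to the power $m!$. For partial injections it takes this form.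

*Return principle.* Let $d\ge m$ be a multiple of $m!$, let $x\in I_m$, and suppose $s'x^d$ is defined. Then $s'x^d=s'$. Indeed $s',s'x,\dots,s'x^m$ are defined, so two of these $m+1$ points coincide; by injectivity $s'x^c=s'$ for some $1\le c\le m$, and $c\mid m!\mid d$.

We want a law in many variables. The first try is to use different letters $x_1,\dots,x_d$ in place of $x$: let $u=ax_1x_2\cdots x_da^{-1}$ and consider
$$uyy^{-1}u^{-1}\cdot yy^{-1}=uyy^{-1}u^{-1}, \tag{2}$$
which says: if $su$ is defined and lies in $\operatorname{dom}y$, then $s\in\operatorname{dom}y$. When all $x_i$ take the same value in $I_m$, it is true by the return principle. But for other substitutions (2) fails already in $B_2^1$: put $a=1$, $x_1=e_{12}$, $x_2=\dots=x_d=1$ and $y=e_{22}$. Then $u=e_{12}$, $uyy^{-1}u^{-1}=e_{12}e_{22}e_{21}=e_{11}$, and $e_{11}e_{22}=0\neq e_{11}$.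

The remedy is to put many words into the hypothesis at once, using so many letters and such a rich family of words that *every* substitution makes all letters of some word equal. One could take $N$ letters and all increasing words with $d$ distinct letters; for $N$ large the pigeonhole principle does it. But then different words share long subwords, and this hurts when we count generators. Give each word its own path of $d$ steps labeled by its letters, and let $x_i$ act along all steps labeled $i$. If $N>d\ge 3$, the single element $x_1x_2\cdots x_{d-1}$ acts on the paths of all words $x_1\cdots x_{d-1}x_s$, $s\ge d$. So it has rank $N-d+1\ge2$ and carries $d-1$ labels at once. We want a bounded number of generators to see a bounded number of labels. So two words should share at most one letter, while every coloring of the letters makes some word monochromatic. Combinatorial lines do both.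

**Definition (combinatorial line).** In $P=\{1,\dots,d\}^M$, a *combinatorial line* $\ell$ is given by a nonempty set of active coordinates and fixed values on the others. Its points are $\ell(1),\dots,\ell(d)$, where $\ell(k)$ has value $k$ on all active coordinates and the fixed values elsewhere.

For $d=M=2$, writing $*$ for active coordinates, the lines are $(1,*)$, $(2,*)$, $(*,1)$, $(*,2)$, $(*,*)$. For instance $(*,*)$ is listed as $11,22$. The points $12$ and $21$ are on no common line.

The Hales–Jewett theorem says: for all $d$ and all numbers of colors there is $M$ such that every coloring of $\{1,\dots,d\}^M$ with that many colors has a monochromatic combinatorial line.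

From now on let $d>n$ be a multiple of $m!$; so $d\ge2$ and $d\ge m$. Let $M$ be given by Hales–Jewett for $d$ and $|I_m|$ colors, $P=\{1,\dots,d\}^M$, and let $E$ be the finite nonempty set of its combinatorial lines. We write $i\in\ell$ if the point $i$ lies on $\ell$. The points $\ell(1),\dots,\ell(d)$ are distinct. Every point lies on a line (make one coordinate active).

**Linearity.** Two distinct lines share at most one point. For if $a\ne b$ lie on $\ell$, the active coordinates of $\ell$ are those where $a,b$ differ, and its fixed values are the common values of $a$ and $b$ elsewhere; so $a,b$ determine $\ell$.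

The identity is now, with variables $x_i$ ($i\in P$), $a_\ell$ ($\ell\in E$) and $y$,
$$\varepsilon\,yy^{-1}=\varepsilon,\qquad \varepsilon=\prod_{\ell\in E}u_\ell\,yy^{-1}u_\ell^{-1},\qquad u_\ell=a_\ell x_{\ell(1)}x_{\ell(2)}\cdots x_{\ell(d)}a_\ell^{-1}. \tag{3}$$
Under any substitution of partial injections, $u_\ell yy^{-1}u_\ell^{-1}=(u_\ell y)(u_\ell y)^{-1}$ is the partial identity on $\operatorname{dom}(u_\ell y)$. So $\varepsilon$ is the partial identity with domain $\bigcap_\ell\operatorname{dom}(u_\ell y)$, and (3) says $\operatorname{dom}\varepsilon\subseteq\operatorname{dom}y$.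

**Step 1: (3) holds in $I_m$.** Substitute elements of $I_m$ and color $i\in P$ by the value of $x_i$. Some line $\ell$ is monochromatic: all $x_{\ell(k)}$ equal one $x\in I_m$, and $u_\ell=a_\ell x^da_\ell^{-1}$. Let $s\in\operatorname{dom}\varepsilon$. Then $s\in\operatorname{dom}(u_\ell y)$; put $s'=sa_\ell$. As $s'x^d$ is defined, $s'x^d=s'$ by the return principle, so $su_\ell=s'a_\ell^{-1}=s$. Since $su_\ell\in\operatorname{dom}y$, we get $s\in\operatorname{dom}y$.

## 9. A semigroup of broken paths

**Step 2: the semigroup $T$, in which (3) fails.** We let the words $u_\ell$ walk from a point $p$ to a different point $q$, each along a private path. Private paths are needed: in the case $d=M=2$ the point $11$ comes first on three lines, so $x_{11}$ could not send $p$ itself along all three. The letters $a_\ell$ lead from $p$ to the start of the path.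

Let $V=\{p,q\}\cup\{v_{\ell,k}:\ell\in E,\ 0\le k\le d\}$, all distinct, and $P_\ell=\{v_{\ell,0},\dots,v_{\ell,d}\}$. Define partial injections of $V$:

- $x_i$ ($i\in P$): $v_{\ell,k-1}\mapsto v_{\ell,k}$ whenever $\ell(k)=i$;
- $a_\ell$ ($\ell\in E$): $p\mapsto v_{\ell,0}$ and $q\mapsto v_{\ell,d}$;
- $y$: $q\mapsto q$ only.

Let $T\subseteq I_V$ be the inverse semigroup they generate; it is finite. On each line through $i$ the map $x_i$ has exactly one step. In $T$ we have $p\,u_\ell=q$ for every $\ell$:
$$p\xrightarrow{a_\ell}v_{\ell,0}\xrightarrow{x_{\ell(1)}}v_{\ell,1}\to\cdots\xrightarrow{x_{\ell(d)}}v_{\ell,d}\xrightarrow{a_\ell^{-1}}q .$$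
So $p\in\operatorname{dom}\varepsilon$ but $p\notin\operatorname{dom}y$. Hence (3) fails in $T$, and $T\notin\operatorname{var}I_m$ by Step 1.

*Example.* For $d=M=2$ there are $2+5\cdot3=17$ vertices. The point $12$ is second on $(1,*)$ and first on $(*,2)$, so $x_{12}$ has the two steps $v_{(1,*),1}\mapsto v_{(1,*),2}$ and $v_{(*,2),0}\mapsto v_{(*,2),1}$. The point $11$ is first on $(1,*)$, $(*,1)$ and $(*,*)$, so $x_{11}$ has three steps $v_{\ell,0}\mapsto v_{\ell,1}$. The product $x_{11}x_{12}$ sends $v_{(1,*),0}$ to $v_{(1,*),2}$ and nothing else: rank one. The next section shows that this is typical.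

## 10. Few generators see few labels

**Step 3: the elements of $T$.** We show that $T$ has no complicated elements. Let $N_1$ be the set of all elements of $I_V$ of rank at most $1$, and
$$W_i=\{x_i,\ x_i^{-1},\ x_ix_i^{-1},\ x_i^{-1}x_i\}.$$
Let $D=\{p,q\}$ and $D_\ell=\{v_{\ell,0},v_{\ell,d}\}$; these pairs are pairwise disjoint. Let $A$ be the set of canonical bijections between members of $\{D\}\cup\{D_\ell:\ell\in E\}$, where $p$ and all $v_{\ell,0}$ correspond, and $q$ and all $v_{\ell,d}$ correspond. Then $a_\ell\in A$.

**Lemma 5.** $T\subseteq N_1\cup\bigcup_{i\in P}W_i\cup A$.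

*Proof.* The right side contains the generators and is closed under inversion. We check that it is closed under products, using that the rank of $\alpha\beta$ is $|\operatorname{ran}\alpha\cap\operatorname{dom}\beta|$.

Products with a factor in $N_1$ lie in $N_1$. Since the pairs $D,D_\ell$ are disjoint, $AA\subseteq A\cup\{0\}$.

For the $W_i$, note that $v_{\ell,k}\in\operatorname{dom}x_i$ iff $k<d$ and $\ell(k+1)=i$, and $v_{\ell,k}\in\operatorname{ran}x_i$ iff $k>0$ and $\ell(k)=i$. So for $i\ne j$ the sets $\operatorname{dom}x_i$, $\operatorname{dom}x_j$ are disjoint, and so are $\operatorname{ran}x_i$, $\operatorname{ran}x_j$. A vertex $v_{\ell,k}$ in $\operatorname{ran}x_i\cap\operatorname{dom}x_j$ has $\ell(k)=i$ and $\ell(k+1)=j$; by linearity $i,j$ determine $\ell$, and then $k$. So $|\operatorname{ran}x_i\cap\operatorname{dom}x_j|\le1$ whenever $i\neq j$. Hence $W_iW_j\subseteq N_1$. For $i=j$, the set $\operatorname{ran}x_i\cap\operatorname{dom}x_i$ is empty, because the points of a line are distinct. So in a product of two elements of $W_i$ the range of the first and the domain of the second are either equal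 or disjoint, and $W_iW_i\subseteq W_i\cup\{0\}$.

For mixed products: $D$ meets no $\operatorname{dom}x_i$ and no $\operatorname{ran}x_i$, while $D_\ell\cap\operatorname{dom}x_i\subseteq\{v_{\ell,0}\}$ and $D_\ell\cap\operatorname{ran}x_i\subseteq\{v_{\ell,d}\}$. So $AW_i$ and $W_iA$ lie in $N_1$. $\square$

**Step 4: enlarging an $n$-generated subsemigroup to a standard one.** Let $U$ be an inverse subsemigroup of $T$ generated by at most $n$ elements. Each generator lies in $N_1$, in $A$, or in some $W_i$; choose one such $i$ for each generator of the last kind, and let $I'$ be the set of chosen labels. So $|I'|\le n$. Every element of $A$ is one of $a_\ell$, $a_\ell^{-1}$, $a_\ell^{-1}a_{\ell'}$, $a_\ell a_\ell^{-1}$, hence a product of elements $a_\ell^{\pm1}$. For $s,t\in V$ let $g_{st}$ be the map $s\mapsto t$ only; these are the elements of rank $1$, and $0=g_{st}g_{st}$ for $s\ne t$. Therefore $U\subseteq T'$, where $T'\subseteq I_V$ is the inverse semigroup generated by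
$$A'=\{x_i:i\in I'\}\cup\{a_\ell:\ell\in E\}\cup\{g_{st}:s,t\in V\}.$$
It remains to prove that $T'\in\operatorname{var}B_2^1$. What we have gained is that at most $n<d$ of the letters $x_i$ are left, so every path has a step whose letter is missing.

## 11. Two-colorings of the vertices

**Step 5: a criterion for $T'\in\operatorname{var}B_2^1$.** The idea is to let $B_2^1$ watch the walks on $V$ through a two-coloring. Color the vertices with $1$ and $2$. A letter can be simulated by an element of $B_2^1$ in two situations: if it preserves the color along each of its edges, simulate it by $1$; if all its edges start in one color $a$ and all end in one color $b$, simulate it by $e_{ab}$. A swap of the two colors is not available in $B_2^1$. If there are enough colorings in which every letter can be simulated, then $B_2^1$ detects every difference between two words.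

**Definition (edges, constant, homogeneous, admissible).** For $b\in A'\cup A'^{-1}$, an *edge* of $b$ is a pair $(s,sb)$ with $s\in\operatorname{dom}b$. Every such $b$ has an edge. Let $C\subseteq V$ with characteristic function $1_C$. Call $b$ *$C$-constant* if each edge of $b$ has both or neither endpoint in $C$. Call $b$ *$C$-homogeneous* if $1_C$ is constant on $\operatorname{dom}b$ and constant on $\operatorname{ran}b$. Call $C$ *admissible* if every $b\in A'$ is $C$-constant or $C$-homogeneous.

Both properties pass from $b$ to $b^{-1}$. The $g_{st}$, having one edge, are always homogeneous, so for admissibility only the $x_i$ ($i\in I'$) and the $a_\ell$ matter. Example: for $C=\{p,q\}$ each $x_i$ is constant (and homogeneous), as all its edges lie outside $C$; each $a_\ell$ is homogeneous but not constant, since $\operatorname{dom}a_\ell=\{p,q\}$ and $\operatorname{ran}a_\ell=D_\ell$. So $\{p,q\}$ is admissible. On the other hand $\{q\}$ is not: $a_\ell$ has the edge $(q,v_{\ell,d})$ leaving $C$, and $1_{\{q\}}$ is not constant on $\{p,q\}$.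

**Lemma 6 (Separation Lemma).** For all $b\in A'\cup A'^{-1}$ and $v\in V\setminus\operatorname{dom}b$ there is an admissible $C$ such that $b$ is $C$-homogeneous and $1_C(v)\ne1_C|_{\operatorname{dom}b}$.

**Lemma 7.** The Separation Lemma implies $T'\in\operatorname{var}B_2^1$.

*Proof.* We must show that $T'$ satisfies all identities of $B_2^1$. Since $A'$ generates $T'$, each evaluation of an identity in $T'$ comes from substituting words over $A'\cup A'^{-1}$ for its variables. So it suffices to show: if $w,w'$ are words over $A'\cup A'^{-1}$ such that $w=w'$ is an identity of $B_2^1$, with the letters of $A'$ as variables, then $w=w'$ in $T'$.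

Suppose $w\neq w'$ in $T'$. By symmetry there is $s\in V$ with $sw=t$ defined and either

(A) $sw'=t'$ is defined and $t'\ne t$, or

(B) $w'=w_1bw_2$ with $b$ a letter of $A'\cup A'^{-1}$, $sw_1=v$ defined ($w_1$ possibly empty), and $v\notin\operatorname{dom}b$.

Choose $C$ by Lemma 6: in case (A) for the letter $g_{tt}$ and the vertex $t'\notin\{t\}=\operatorname{dom}g_{tt}$, in case (B) for $b$ and $v$. Let $\varphi(z)=2$ for $z\in C$ and $\varphi(z)=1$ otherwise. For $h\in A'$ put
$$\alpha(h)=e_{\varphi(\operatorname{dom}h)\,\varphi(\operatorname{ran}h)}\ \text{ if }h\text{ is }C\text{-homogeneous},\qquad \alpha(h)=1\ \text{ otherwise.}$$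
In the second case $h$ is $C$-constant, since $C$ is admissible. In both cases each edge $(z,z')$ of $h$ satisfies $\varphi(z)\alpha(h)=\varphi(z')$, and with $\alpha(h^{-1})=\alpha(h)^{-1}$ the same holds for inverses. Following a walk edge by edge, we get $\varphi(s)\alpha(w)=\varphi(t)$.

In case (A), also $\varphi(s)\alpha(w')=\varphi(t')\ne\varphi(t)$. In case (B), $\varphi(s)\alpha(w_1)=\varphi(v)$, and $\alpha(b)$ is the rank-one map with domain $\{\varphi(\operatorname{dom}b)\}$, so it is undefined at $\varphi(v)\ne\varphi(\operatorname{dom}b)$; hence $\alpha(w')$ is undefined at $\varphi(s)$. In both cases $\alpha(w)\ne\alpha(w')$, although $w=w'$ is an identity of $B_2^1$, a contradiction. $\square$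

## 12. Blocks and eight kinds of admissible sets

**Step 6: cutting the paths.** A missing letter is a place where the color may change freely. In $P_\ell$, step $k$ goes from $v_{\ell,k-1}$ to $v_{\ell,k}$ and has label $\ell(k)$; the $d$ labels are distinct. Delete the steps with label outside $I'$. The resulting segments of $P_\ell$ are the *blocks* of $\ell$. Since $d>n\ge|I'|$, at least one step is deleted. So the *first block* $F_\ell\ni v_{\ell,0}$ and the *last block* $L_\ell\ni v_{\ell,d}$ are different; the other blocks are *middle*.

If $i\in I'$ and $i=\ell(r)$, let $B_\ell(i)$ be the block containing step $r$. Removing this step splits the block into $B^-_\ell(i)$ (up to $v_{\ell,r-1}$) and $B^+_\ell(i)$ (from $v_{\ell,r}$ on).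

*Example.* Let $d=4$ and $I'\cap\ell=\{\ell(1),\ell(4)\}$. The blocks are $F_\ell=\{v_{\ell,0},v_{\ell,1}\}$, the middle block $\{v_{\ell,2}\}$, and $L_\ell=\{v_{\ell,3},v_{\ell,4}\}$. For $i=\ell(1)$ we have $B_\ell(i)=F_\ell$, $B^-_\ell(i)=\{v_{\ell,0}\}$, $B^+_\ell(i)=\{v_{\ell,1}\}$.

Three facts are used all the time. The edges of $x_j$, $j\in I'$, are undeleted steps, so each lies within a block. For $j\in I'\setminus\{i\}$, a step labeled $j$ inside $B_\ell(i)$ lies within $B^-_\ell(i)$ or within $B^+_\ell(i)$. And $v_{\ell,0}\notin B^+_\ell(i)$, $v_{\ell,d}\notin B^-_\ell(i)$.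

**Step 7: a supply of admissible sets.** The edges of $a_\ell$ are $(p,v_{\ell,0})$ and $(q,v_{\ell,d})$. There are two ways to satisfy all the $a_\ell$: either keep the color along these edges (then $a_\ell$ is constant), or give $p,q$ the same color and $v_{\ell,0},v_{\ell,d}$ the same color (then $a_\ell$ is homogeneous). The sets $C_0$ and $C_5$ do the first for every $\ell$, the others the second. In the first five kinds, the part of $C$ on each path is a union of blocks, so all $x_i$ ($i\in I'$) are constant.

- $C_0=\{q\}\cup\bigcup_\ell L_\ell$. Here $q$ and all $v_{\ell,d}$ are inside, $p$ and all $v_{\ell,0}$ outside (as $F_\ell\ne L_\ell$), so all $a_\ell$ are constant.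
- $C_1=\{p,q\}$. All edges of the $x_i$ are outside; the $a_\ell$ are homogeneous.
- $C_2(\ell)=P_\ell$. The letter $a_\ell$ is homogeneous, with domain outside and range inside. The other $a$'s have all edges outside.
- $C_3(B)=B$ for a middle block $B$. All $a$'s have all edges outside.
- $C_4(\ell)=F_\ell\cup L_\ell$. The letter $a_\ell$ is homogeneous, and the other $a$'s have all edges outside.

In the last three kinds, a label $i\in I'$ is given, and the color changes across every edge of $x_i$.

- $C_5(i)=\{q\}\cup\bigcup_{\ell\not\ni i}L_\ell\cup\bigcup_{\ell\ni i}\big(B^+_\ell(i)\cup(L_\ell\setminus B^-_\ell(i))\big)$. For $\ell\ni i$ the part on $P_\ell$ is $B^+_\ell(i)$ if $B_\ell(i)=L_\ell$, and $B^+_\ell(i)\cup L_\ell$ otherwise. All $v_{\ell,d}$ are in $C_5(i)$, all $v_{\ell,0}$ are not, $q$ is inside and $p$ outside; so the $a_\ell$ are constant. The domain of $x_i$ lies in the sets $B^-_\ell(i)$, which are outside, and its range in the sets $B^+_\ell(i)$, which are inside; so $x_i$ is homogeneous. For $j\in I'\setminus\{i\}$, $C_5(i)$ is on each path a union of pieces (blocks, or $B^\pm_\ell(i)$) not cut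 by steps labeled $j$; so $x_j$ is constant.

- $C_6(i)=\bigcup_{\ell\ni i}\big(B^+_\ell(i)\cup F'_\ell\big)$, where $F'_\ell=F_\ell$ if $B_\ell(i)=L_\ell$, and $F'_\ell=\emptyset$ otherwise. The correction $F'_\ell$ is there for $a_\ell$: if $B_\ell(i)=L_\ell$, then $v_{\ell,d}\in B_\ell^+(i)$, and since $p,q$ are outside, $v_{\ell,0}$ must be put inside too. In detail, $p,q\notin C_6(i)$. For $\ell\ni i$, $v_{\ell,0}\notin B_\ell^+(i)$, so $v_{\ell,0}\in C_6(i)$ iff $B_\ell(i)=L_\ell$; and $v_{\ell,d}\notin F_\ell\cup B^-_\ell(i)$, so $v_{\ell,d}\in C_6(i)$ iff $v_{\ell,d}\in B_\ell(i)$ iff $B_\ell(i)=L_\ell$. For $\ell\not\ni i$ both are outside. So each $a_\ell$ is homogeneous. If $F'_\ell\ne\emptyset$, then $B_\ell(i)=L_\ell\ne F_\ell$; thus $F'_\ell\cap B_\ell(i)=\emptyset$ always. Hence $x_i$ has domain outside and range inside and is homogeneous. The other $x_j$ ($j\in I'$) are constant, as for $C_5(i)$.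

- $C_7(i)=\bigcup_{\ell\ni i}\big(B^-_\ell(i)\cup L'_\ell\big)$, where $L'_\ell=L_\ell$ if $B_\ell(i)=F_\ell$, and $L'_\ell=\emptyset$ otherwise. Again $p,q\notin C_7(i)$. For $\ell\ni i$, $v_{\ell,0}\notin L_\ell\cup B^+_\ell(i)$, so $v_{\ell,0}\in C_7(i)$ iff $v_{\ell,0}\in B_\ell(i)$ iff $B_\ell(i)=F_\ell$; and $v_{\ell,d}\notin B^-_\ell(i)$, so $v_{\ell,d}\in C_7(i)$ iff $B_\ell(i)=F_\ell$. For $\ell\not\ni i$ both are outside. So each $a_\ell$ is homogeneous. As before $L'_\ell\cap B_\ell(i)=\emptyset$, so $x_i$ has domain inside and range outside and is homogeneous. The other $x_j$ ($j\in I'$) are constant.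

## 13. Separating letters from vertices

**Step 8: proof of the Separation Lemma.** Given a letter $b$ and $v\notin\operatorname{dom}b$, we choose one of the sets above for which $b$ is homogeneous and which separates $v$ from $\operatorname{dom}b$. A letter with all edges outside $C$ is homogeneous, and then it suffices that $v\in C$.

*Letters $b=x_i$ and $b=x_i^{-1}$ with $i\in I'$: the easy positions of $v$.* If $v\in\{p,q\}$, take $C_1$. If $v\in P_\ell$ with $i\notin\ell$, take $C_2(\ell)$; no edge of $x_i$ touches $P_\ell$. Now let $v\in P_\ell$, $i=\ell(r)$, and write $B=B_\ell(i)$.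

(a) If $v\notin B$ lies in a middle block $B_1$, take $C_3(B_1)$; the edge of $x_i$ on $\ell$ lies in $B\ne B_1$, so all edges of $x_i$ are outside.

(b) If $v\in F_\ell\cup L_\ell$ and $B$ is middle, take $C_4(\ell)$; again all edges of $x_i$ are outside.

What remains: $v\in F_\ell$ and $B=L_\ell$; or $v\in L_\ell$ and $B=F_\ell$; or $v\in B$.

*$b=x_i$, the remaining positions.* Here $\operatorname{dom}b=\operatorname{dom}x_i$ and $v\ne v_{\ell,r-1}$.

(c) $v\in F_\ell$, $B=L_\ell$: take $C_6(i)$. It contains $F'_\ell=F_\ell$ and misses $\operatorname{dom}x_i$.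

(d) $v\in L_\ell$, $B=F_\ell$: take $C_5(i)$. It contains $L_\ell$ and misses $\operatorname{dom}x_i$.

(e) $v\in B^+_\ell(i)$: take $C_5(i)$. It contains $v$ and misses $\operatorname{dom}x_i$.

(f) $v\in B^-_\ell(i)$, so $v=v_{\ell,k}$ with $k<r-1$. No set that changes color at step $r$ alone can separate $v$ from $v_{\ell,r-1}$ inside $B_\ell^-(i)$, so we change the color right after $v$. Let $j=\ell(k+1)$. Step $k+1$ lies in $B$, so $j\in I'$, $B_\ell(j)=B$, and $j\ne i$. Take $C_7(j)$, which contains $v\in B^-_\ell(j)$. All edges of $x_i$ are outside: on $\ell$ the edge is step $r>k+1$, which lies in $B^+_\ell(j)$, a set disjoint from $B^-_\ell(j)\cup L'_\ell$. A line $\ell'\ne\ell$ through $i$ does not contain $j$, by linearity, so $P_{\ell'}\cap C_7(j)=\emptyset$.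

*$b=x_i^{-1}$, the remaining positions.* Here $\operatorname{dom}b=\operatorname{ran}x_i$ and $v\ne v_{\ell,r}$.

(c′) $v\in F_\ell$, $B=L_\ell$: take $C_5(i)$. It contains $\operatorname{ran}x_i$, while $C_5(i)\cap P_\ell=B^+_\ell(i)\subseteq L_\ell$ misses $F_\ell$.

(d′) $v\in L_\ell$, $B=F_\ell$: take $C_7(i)$. It contains $L'_\ell=L_\ell$ and misses $\operatorname{ran}x_i$.

(e′) $v\in B^-_\ell(i)$: take $C_5(i)$. It contains $\operatorname{ran}x_i$ and misses $B^-_\ell(i)$.

(f′) $v\in B^+_\ell(i)$, so $v=v_{\ell,k}$ with $k>r$: let $j=\ell(k)$. Step $k$ lies in $B$, so $j\in I'$, $B_\ell(j)=B$, and $j\ne i$. Take $C_6(j)$, which contains $v\in B^+_\ell(j)$. All edges of $x_i$ are outside: on $\ell$ the edge is step $r<k$, which lies in $B^-_\ell(j)$, disjoint from $B^+_\ell(j)\cup F'_\ell$. Lines $\ell'\ne\ell$ through $i$ do not contain $j$, so $P_{\ell'}\cap C_6(j)=\emptyset$.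

*$b=a_\ell$.* Here $\operatorname{dom}b=\{p,q\}$; take $C_1$.

*$b=a_\ell^{-1}$.* Here $\operatorname{dom}b=D_\ell$ and $\operatorname{ran}b=D$. If $v\in\{p,q\}$, take $C_1$; it misses $D_\ell$. If $v\in P_{\ell'}$ with $\ell'\ne\ell$, take $C_2(\ell')$. If $v$ lies in a middle block $B_1$ of $\ell$, take $C_3(B_1)$. In the last two cases all edges of $a_\ell$ are outside.

If $v\in F_\ell\setminus\{v_{\ell,0}\}$, then step 1 is not deleted, so $j=\ell(1)\in I'$ and $B_\ell(j)=F_\ell\ne L_\ell$. Hence $C_6(j)\cap P_\ell=B^+_\ell(j)=F_\ell\setminus\{v_{\ell,0}\}$. Take $C_6(j)$; it contains $v$ and misses $v_{\ell,0},v_{\ell,d},p,q$.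

If $v\in L_\ell\setminus\{v_{\ell,d}\}$, then $j=\ell(d)\in I'$ and $B_\ell(j)=L_\ell\ne F_\ell$. Hence $C_7(j)\cap P_\ell=B^-_\ell(j)=L_\ell\setminus\{v_{\ell,d}\}$. Take $C_7(j)$; it contains $v$ and misses $v_{\ell,0},v_{\ell,d},p,q$.

*$b=g_{st}$ (note $g_{st}^{-1}=g_{ts}$).* This letter is always homogeneous, and $\operatorname{dom}b=\{s\}$; we need an admissible set separating the two distinct vertices $s,v$. If $\{s,v\}=\{p,q\}$, take $C_0$. If exactly one of them is in $\{p,q\}$, take $C_1$. If they lie on different paths $P_\ell$, $P_{\ell'}$, take $C_2(\ell)$. If they lie on the same $P_\ell$ in different blocks, take $C_3$ of one of the blocks if one is middle; otherwise the blocks are $F_\ell$ and $L_\ell$, and we take $C_0$. If they lie in the same block, at positions $j<k$, then step $j+1$ has a label $i\in I'$, and $C_5(i)$ contains $v_{\ell,k}\in B^+_\ell(i)$ but not $v_{\ell,j}\in B^-_\ell(i)$.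

All letters are treated, and Lemma 6 is proved. $\square$

## 14. From the semigroup $T$ to Theorems B and C

*End of the proof of Theorem B.* By Step 2, $T\notin\operatorname{var}I_m$. By Step 4 and Lemmas 6 and 7, every inverse subsemigroup $U$ of $T$ generated by at most $n$ elements satisfies $U\subseteq T'\in\operatorname{var}B_2^1$. This is the first statement. For the second, let $B_2^1\in\mathcal V\subseteq\operatorname{var}I_m$ and suppose $\mathcal V$ had a basis of identities each in at most $n$ variables, for some $n\geq 1$. Take the $T$ belonging to $m$ and this $n$. Every evaluation in $T$ of an identity of the basis takes place in an inverse subsemigroup generated by at most $n$ elements, and this lies in $\operatorname{var}B_2^1\subseteq\mathcal V$. So $T$ satisfies the basis, whence $T\in\mathcal V\subseteq\operatorname{var}I_m$, a contradiction. A finite basis would involve boundedly many variables, so $\mathcal V$ is not finitely based. $\blacksquare$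

With Proposition 3 and Theorem B proved, the argument of Section 6 for Theorem A is complete.

*Proof of Theorem C.* Let $\mathcal V\subseteq\operatorname{var}S$ with $S$ a finite inverse semigroup. If $B_2^1\notin\mathcal V$, then $\mathcal V$ is finitely based by Proposition 3. Let $B_2^1\in\mathcal V$. By Wagner–Preston $S$ embeds in some $I_m$, so $\mathcal V\subseteq\operatorname{var}S\subseteq\operatorname{var}I_m$, and $\mathcal V$ is not finitely based by Theorem B.

For the last claim, suppose $\operatorname{var}B_2^1\subseteq\mathcal K\subseteq\mathcal V$ and $\mathcal K$ is axiomatized by universal sentences in at most $n\ge1$ variables. Let $T$ be as in Theorem B for $m$ and $n$. The sentences hold in all members of $\operatorname{var}B_2^1\subseteq\mathcal K$, hence in every inverse subsemigroup of $T$ generated by at most $n$ elements. A universal sentence in at most $n$ variables is tested on $n$-tuples, and the truth of its quantifier-free part at a tuple is decided inside the inverse subsemigroup generated by that tuple. So the sentences hold in $T$. Hence $T\in\mathcal K\subseteq\mathcal V\subseteq\operatorname{var}I_m$,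 contradicting $T\notin\operatorname{var}I_m$. $\blacksquare$
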